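\title{Half-twists and the parabolicity of tight flute surfaces}

\begin{abstract}
A tight flute surface is glued from a sequence of punctured hyperbolic pairs of pants along cuffs of lengths $\ell_n$ with relative twists $t_n$. For twists in $\{0,\frac12\}$ and arbitrary lengths, we show that the surface is parabolic if and only if an explicit series diverges. For non-decreasing lengths it follows that every choice of twists in $\{0,\frac12\}$ gives a parabolic surface if and only if $\sum e^{-\ell_n/2}=\infty$, and that some choice does if and only if $\liminf(\ell_{n+1}-\ell_n)=0$. In particular no choice works for $\ell_n=n$, which disproves a conjecture of Basmajian, Hakobyan, Pandazis and \v{S}ari\'c. The proof unfolds one half of the surface in the hyperbolic plane and decides whether a nested sequence of half-planes shrinks to a boundary point.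
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Parabolic surfaces}
Let $X=\mathbb H/\Gamma$ be a Riemann surface, where $\Gamma$ is a Fuchsian group, with the induced hyperbolic metric. A Green's function of $X$ with pole $p$ is the smallest positive harmonic function on $X\setminus\{p\}$ that has the singularity $-\log|z|$ in a local coordinate $z$ centered at $p$. The surface $X$ is \emph{parabolic}, written $X\in O_G$, if it does not support a Green's function. Equivalently, the geodesic flow on the unit tangent bundle $T^1X$ is ergodic, or Brownian motion on $X$ is recurrent: the ends of $X$ are too thin for a random path to escape through them. Parabolicity depends only on the conformal structure of $X$. We use it in the following standard form \cite{AS}.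
\begin{itemize}
\item[(P)] A Riemann surface is parabolic if and only if every subharmonic function on it that is bounded above is constant.
\end{itemize}

\subsection{Tight flute surfaces}
Let $\mathbb N=\{1,2,\dots\}$, let $\{\ell_n\}_{n\in\mathbb N}$ be positive numbers (the \emph{lengths}) and let $\{t_n\}_{n\in\mathbb N}$ be real numbers (the \emph{twists}). A geodesic pair of pants is a hyperbolic sphere with three holes, each of which is either bounded by a closed geodesic (a \emph{cuff}) or is a cusp (a \emph{puncture}).
\begin{itemize}
\item Let $P_0$ be the pair of pants with two punctures and one cuff $\alpha_1$ of length $\ell_1$. Fix one of the punctures, and let $p_0^+\in\alpha_1$ be the foot of the simple geodesic ray orthogonal to $\alpha_1$ that goes out this puncture.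
\item For $n\ge1$, let $P_n$ be the pair of pants with one puncture and two cuffs $\alpha_n,\alpha_{n+1}$ of lengths $\ell_n,\ell_{n+1}$. Let $s_n$ be the simple common orthogeodesic of the two cuffs in $P_n$, with endpoints $p_n^-\in\alpha_n$ and $p_n^+\in\alpha_{n+1}$. We call $s_n$ the \emph{hinge} of $P_n$.
\item For $n\ge1$, glue $P_{n-1}$ to $P_n$ by an isometry along $\alpha_n$, so that the signed distance along $\alpha_n$ from $p_{n-1}^+$ to $p_n^-$ is $t_n\ell_n$ modulo $\ell_n$. The sign refers to a fixed orientation of $\alpha_n$, the same for all $n$. Thus $t_n=0$ means that the two marked points coincide, and $t_n=\frac12$ that they are antipodal on $\alpha_n$.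
\end{itemize}
The \emph{tight flute surface} $X=X(\{\ell_n\},\{t_n\})$ is the union $\bigcup_{n\ge0}P_n$ with the conformal structure of the glued hyperbolic metric. Topologically it is a sphere with infinitely many punctures, and it has exactly one end that is not a puncture: the non-isolated end, to which the cuffs and the punctures accumulate. The glued metric need not be complete. Parabolicity of $X$ always refers to the Riemann surface, uniformized as $\mathbb H/\Gamma$ with its own complete metric, so it is defined for every choice of parameters. The surface is \emph{symmetric} if $t_n\in\{0,\frac12\}$ for all $n$.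

\subsection{The conjecture}
To escape through the non-isolated end, a path must cross every $P_n$ from $\alpha_n$ to $\alpha_{n+1}$. For non-decreasing lengths the hinge $s_n$ has length comparable to $e^{-\ell_n/2}$ (Section~\ref{sec:pentagon}), so long cuffs are close together. If all twists vanish, the hinges line up along one geodesic, and $X$ turns out to be parabolic exactly when this geodesic has infinite length, that is, when $\sum e^{-\ell_n/2}=\infty$ (Example~\ref{ex:zero}). A half-twist breaks the line: from the end of $s_{n-1}$ to the start of $s_n$ one now travels a distance $\ell_n/2$ along the cuff, and the longer the cuffs, the longer the detour. Moreover, no rate of growth is an obstruction by itself: there are lengths that grow as fast as one likes for which the twists $t_n=\frac12$ give a parabolic surface (Example~\ref{ex:paired}). One would guess that half-twists in well-chosen places can always close the escape route. This is the conjecture posed in \cite{HPS}.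

\medskip
\noindent\textbf{Conjecture} (Basmajian, Hakobyan, Pandazis, \v{S}ari\'c). \emph{For every non-decreasing sequence of lengths $\{\ell_n\}$ there is a choice of twists $t_n\in\{0,\frac12\}$ such that $X(\{\ell_n\},\{t_n\})$ is parabolic.}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:A}
If $\liminf_n(\ell_{n+1}-\ell_n)>0$, for example if $\ell_n=cn$ with $c>0$, then $X(\{\ell_n\},\{t_n\})$ is not parabolic, for every choice of twists $t_n\in\{0,\frac12\}$.
\end{theorem}

Theorem~\ref{thm:A} follows from a criterion for all symmetric tight flute surfaces. Put $L_n=\ell_n/2$ and $\delta_n=L_{n+1}-L_n$. Twists $t_n\in\{0,\frac12\}$ determine a partition $\mathbb N=\mathcal L\sqcup\mathcal R$ into two \emph{types}: $1\in\mathcal R$ if and only if $t_1=0$, and for $n\ge2$ the index $n$ has the same type as $n-1$ if and only if $t_n=0$. The twists can be read back from the types, so this is a bijection between $\{0,\frac12\}^{\mathbb N}$ and the partitions of $\mathbb N$ into two labeled, possibly empty, parts. Put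
\[
U_n=\sum_{k<n,\;k\in\mathcal L}\delta_k,\qquad V_n=\sum_{k<n,\;k\in\mathcal R}\delta_k,\qquad q_n=\frac{\cosh(\delta_n/2)}{\sqrt{\sinh L_n\,\sinh L_{n+1}}},
\]
and note that
\begin{equation}\label{eq:UV}
U_n+V_n=L_n-L_1 .
\end{equation}
These quantities have a plain meaning. For a traveler who walks toward the non-isolated end along the front of the surface, the type of $n$ says whether the puncture of $P_n$ lies on the left or on the right; $U_n$ and $V_n$ are the amounts by which the front half of the cuff has grown to the left and to the right; and $q_n=\sinh(d_n/2)$, where $d_n$ is the length of the hinge $s_n$.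

\begin{theorem}\label{thm:B}
Let $\ell_n>0$ be arbitrary and let $t_n\in\{0,\frac12\}$. Then $X(\{\ell_n\},\{t_n\})$ is parabolic if and only if
\[
S:=\sum_{n\in\mathcal R}q_n\cosh U_n+\sum_{n\in\mathcal L}q_n\cosh V_n=\infty .
\]
If $\{\ell_n\}$ is non-decreasing, this is equivalent to
\begin{equation}\label{eq:simple}
\sum_{n\in\mathcal R}e^{-V_n}+\sum_{n\in\mathcal L}e^{-U_n}=\infty .
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\{\ell_n\}$ be non-decreasing.
\begin{enumerate}
\item[(1)] $X(\{\ell_n\},\{t_n\})$ is parabolic for all $\{t_n\}\in\{0,\frac12\}^{\mathbb N}$ if and only if $\sum e^{-\ell_n/2}=\infty$.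
\item[(2)] $X(\{\ell_n\},\{t_n\})$ is parabolic for some $\{t_n\}\in\{0,\frac12\}^{\mathbb N}$ if and only if $\liminf_n(\ell_{n+1}-\ell_n)=0$.
\end{enumerate}
Moreover, for arbitrary positive lengths, $\liminf_n|\ell_{n+1}-\ell_n|=0$ suffices for a parabolic choice of twists in $\{0,\frac12\}$ to exist.
\end{theorem}

So for non-decreasing lengths exactly one of three cases occurs. If $\sum e^{-\ell_n/2}=\infty$, every choice in $\{0,\frac12\}^{\mathbb N}$ is parabolic. If $\sum e^{-\ell_n/2}<\infty$ and $\liminf(\ell_{n+1}-\ell_n)=0$, some choices are parabolic and some are not. If $\liminf(\ell_{n+1}-\ell_n)>0$, no choice is parabolic. The first and third cases exclude each other because $\liminf(\ell_{n+1}-\ell_n)>0$ forces at least linear growth, hence $\sum e^{-\ell_n/2}<\infty$. What decides the existence of a parabolic choice is not how fast the lengths grow but whether they nearly stall infinitely often: $\ell_n=n/2$ is in the third case and $\ell_n=\lceil n/2\rceil$ in the second, although the two sequences differ by at most $\frac12$.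

\begin{example}\label{ex:log}
Let $\ell_n=p\log(n+1)$ with $p>0$. If all $t_n=0$, then $\mathcal L=\emptyset$ and $V_n=L_n-L_1$, so \eqref{eq:simple} reads $\sum(n+1)^{-p/2}=\infty$, that is, $p\le2$. If all $t_n=\frac12$, the types alternate. Since $\delta_k$ is positive and decreasing, the alternating sum $U_n-V_n$ has absolute value at most $\delta_1$, so by \eqref{eq:UV} both $U_n$ and $V_n$ are within a constant of $L_n/2$, and \eqref{eq:simple} reads $\sum(n+1)^{-p/4}=\infty$, that is, $p\le4$. Since $\delta_n\to0$, Theorem~\ref{thm:C} gives for every $p$ some parabolic choice.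
\end{example}

\subsection{Outline}
A symmetric flute has a reflection that cuts it into a front and a back half, and the front half is a chain of pentagons. Section~\ref{sec:pentagon} computes the cost of crossing one pentagon. Section~\ref{sec:front} unfolds the chain in the hyperbolic plane, where the cuffs become the boundaries of nested half-planes, and states the reduction, Proposition~\ref{prop:point}: $X$ is parabolic if and only if these half-planes shrink to a boundary point. Section~\ref{sec:hand} decides this by hand in three cases. Sections~\ref{sec:reduction}, \ref{sec:criterion} and~\ref{sec:consequences} prove Proposition~\ref{prop:point}, Theorem~\ref{thm:B}, and Theorems~\ref{thm:A} and~\ref{thm:C}.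

\section{One pentagon}\label{sec:pentagon}

Recall that a geodesic pair of pants is the double of a right-angled hexagon along three alternate sides, and that a puncture arises when one of the other three sides degenerates to an ideal vertex. For $n\ge1$, the pair of pants $P_n$ is therefore the double of a convex pentagon with four right angles and one ideal vertex. The sides along which it is doubled are the hinge $s_n$ and the two simple rays orthogonal to $\alpha_n$ and to $\alpha_{n+1}$ that go out the puncture; the other two sides are halves of the cuffs, of lengths $L_n$ and $L_{n+1}$.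

Let $H\subset\mathbb H$ be such a pentagon, with consecutive finite sides of lengths $L,d,L'$ on complete geodesics $A,h,A'$. Let $\sigma$ be the signed distance to $h$, positive on the side of $H$. As $A$ and $A'$ are orthogonal to $h$, the function $\sigma$ restricts to an arclength coordinate on each of them. The geodesics $A$ and $A'$ are closest along $h$ and open up away from it; the next lemma says how fast.

\begin{lemma}\label{lem:pentagon}
Let $q=\cosh\bigl((L'-L)/2\bigr)/\sqrt{\sinh L\,\sinh L'}$, let $s\in\mathbb R$, and let $x\in A$, $x'\in A'$ be the points with $\sigma(x)=\sigma(x')=s$. Then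
\begin{align}
\sinh(d/2)&=q,\label{eq:hinge}\\
\sinh\bigl(\operatorname{dist}(x,x')/2\bigr)&=q\cosh s,\label{eq:across}\\
\sinh\operatorname{dist}(x,A')&=\sinh d\,\cosh s\ \ge\ 2q\cosh s.\label{eq:lower}
\end{align}
\end{lemma}

\begin{proof}
Use the hyperboloid model $\{x\in\mathbb R^3:\langle x,x\rangle=-1,\ x_0>0\}$ with $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2$. In this model $\cosh\operatorname{dist}(x,y)=-\langle x,y\rangle$. A geodesic is a set $g=\{x:\langle x,\nu\rangle=0\}$ with $\langle\nu,\nu\rangle=1$; the vector $\nu$ is a unit normal of $g$ at each of its points, it points into the half-plane $\{\langle x,\nu\rangle>0\}$, and $\sinh\operatorname{dist}(x,g)=|\langle x,\nu\rangle|$.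

Place $h=\{x_2=0\}$, with $H$ in $\{x_2\ge0\}$ and with the feet of $A$ and $A'$ at $(1,0,0)$ and $(\cosh d,\sinh d,0)$. Then
\[
x=(\cosh s,\,0,\,\sinh s),\qquad x'=(\cosh s\cosh d,\,\cosh s\sinh d,\,\sinh s).
\]
The two infinite sides of $H$ lie on geodesics $g,g'$ orthogonal to $A$ at $s=L$ and to $A'$ at $s=L'$. Their unit normals pointing out of $H$ are the tangent vectors of $A$ and $A'$ at these points in the direction of increasing $s$:
\[
\nu=(\sinh L,\,0,\,\cosh L),\qquad \nu'=(\sinh L'\cosh d,\,\sinh L'\sinh d,\,\cosh L').
\]
We claim that $\langle\nu,\nu'\rangle=-1$. The ideal vertex is represented by a vector $\xi\ne0$ with $\langle\xi,\xi\rangle=0$ that is orthogonal to $\nu$ and to $\nu'$. The plane $\xi^\perp$ is spanned by $\nu$ and $\xi$, so $\nu'=a\nu+b\xi$, and $1=\langle\nu',\nu'\rangle=a^2$. Suppose $a=1$. Since $\langle y,\xi\rangle$ has constant sign on the hyperboloid, one of the outer half-planes $\{\langle y,\nu\rangle>0\}$, $\{\langle y,\nu'\rangle>0\}$ then contains the other. But they are disjoint: with the ideal vertex at $\infty$ in the upper half-plane, $g$ and $g'$ are vertical lines and $H$ lies in the strip between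 them. So $a=-1$, and $\langle\nu,\nu'\rangle=a=-1$.

The claim reads $\cosh L\cosh L'-\sinh L\sinh L'\cosh d=-1$. Hence
\[
2\sinh^2\frac d2=\cosh d-1=\frac{1+\cosh L\cosh L'-\sinh L\sinh L'}{\sinh L\sinh L'}=\frac{1+\cosh(L'-L)}{\sinh L\sinh L'}=2q^2,
\]
which is \eqref{eq:hinge}. Next, $-\langle x,x'\rangle=\cosh^2 s\cosh d-\sinh^2s=1+\cosh^2s\,(\cosh d-1)$, so $2\sinh^2(\operatorname{dist}(x,x')/2)=2q^2\cosh^2s$, which is \eqref{eq:across}. Finally, $(\sinh d,\cosh d,0)$ is a unit vector orthogonal to $(\cosh d,\sinh d,0)$ and to $(0,0,1)$, so it is a unit normal of $A'$. Its product with $x$ is $-\sinh d\cosh s$, and $\sinh d=2\sinh(d/2)\cosh(d/2)\ge2q$. This gives \eqref{eq:lower}.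
\end{proof}

We also need the size of $q$. Write $\delta=L'-L$, so that $\delta/2-(L+L')/2=-L$. From $\cosh y\ge\frac12e^{y}$ and $\sinh y\le\frac12e^y$ we get, for all $L,L'>0$,
\begin{equation}\label{eq:qlower}
q\ \ge\ \tfrac12e^{\delta/2}\cdot2e^{-(L+L')/2}=e^{-L}.
\end{equation}
If $L'\ge L\ge L_*>0$, put $\kappa=\frac12(1-e^{-2L_*})$. Then $\sinh y=\frac12(1-e^{-2y})e^y\ge\kappa e^y$ for $y\ge L_*$, and $\cosh(\delta/2)\le e^{\delta/2}$ because $\delta\ge0$, so
\begin{equation}\label{eq:qupper}
q\ \le\ \kappa^{-1}e^{\delta/2}e^{-(L+L')/2}=\kappa^{-1}e^{-L}.
\end{equation}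
Comparing $e^{a+c}+e^{-a-c}$ with $e^a+e^{-a}$ term by term gives, for all real $a,c$,
\begin{equation}\label{eq:cosh}
e^{-|c|}\cosh a\ \le\ \cosh(a+c)\ \le\ e^{|c|}\cosh a .
\end{equation}

Here is the geometric content. If $L'\ge L\ge L_*$ and $0\le s\le L$, then $q\cosh s$ is comparable to $e^{-(L-s)}$, and $L-s$ is the distance from $x$ to the end of the side that faces the ideal vertex. Crossing the pentagon is therefore cheap not only at the hinge but everywhere except within bounded distance of that end. This is what the heuristic of the detour overlooks.

\section{The front half and its development}\label{sec:front}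

From now on $t_n\in\{0,\frac12\}$ for all $n$, and the lengths are arbitrary positive numbers.

\subsection{The reflection}
For $n\ge1$ let $J_n$ be the isometric involution of $P_n$ that exchanges the two pentagons. It reverses orientation, and its fixed set consists of $s_n$ and the two rays to the puncture. On $\alpha_n$ it is the reflection that fixes $p_n^-$ and its antipode, and on $\alpha_{n+1}$ the reflection that fixes $p_n^+$ and its antipode. The pair of pants $P_0$ is the double of a quadrilateral with one finite side of length $L_1$, two right angles and two ideal vertices. The involution $J_0$ fixes the two simple rays orthogonal to $\alpha_1$ that go out the punctures and the geodesic joining the punctures; on $\alpha_1$ it fixes $p_0^+$ and its antipode.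

Since $t_n\in\{0,\frac12\}$, the points $p_{n-1}^+$ and $p_n^-$ are equal or antipodal. So $J_{n-1}$ and $J_n$ are reflections of the circle $\alpha_n$ with the same fixed points, and they agree on $\alpha_n$. This is the place where symmetry is used: for any other twist the fixed points differ and the reflections do not match. The $J_n$ define an involution $J$ of $X$. It is an isometry also across $\alpha_n$, because two isometries of $\mathbb H$ that agree on a geodesic arc and send a given side of it to the same side are equal. An orientation-reversing isometry is antiholomorphic.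

Let $H_0$ be one of the two closed halves of $P_0$. It meets $\alpha_1$ in an arc $\alpha_1^+$ of length $L_1$ between the two fixed points, and exactly one half $H_1$ of $P_1$ contains $\alpha_1^+$. Continuing, we get halves $H_n\subset P_n$ with $H_{n-1}\cap\alpha_n=H_n\cap\alpha_n=\alpha_n^+$, an arc of length $L_n$. Let
\[
\overline F=\bigcup_{n\ge0}H_n,\qquad F=\overline F\setminus\operatorname{Fix}(J).
\]
The \emph{front half} $F$ is the union of the interiors of the $H_n$ and the open arcs of the $\alpha_n^+$, so it is open and connected. We have
\begin{equation}\label{eq:split}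
X=F\sqcup J(F)\sqcup\operatorname{Fix}(J).
\end{equation}
The three sets cover $X$ since $P_n=H_n\cup J(H_n)$. To see that $F\cap J(F)=\emptyset$, let $x\in H_n$ and $Jx\in H_m$. If $m=n$, then $x\in H_n\cap J(H_n)\subset\operatorname{Fix}(J)$. If $m\ne n$, then $Jx\in P_n\cap P_m$ lies on a cuff $\alpha_k$ common to both, so $x$ and $Jx$ both lie in $\alpha_k^+$, and $\alpha_k^+\cap J(\alpha_k^+)$ consists of the two fixed points.

\subsection{Nested half-planes}
Place $H_0$ in $\mathbb H$ by an orientation-preserving isometry, and place $H_1,H_2,\dots$ successively, so that $H_{n-1}$ and $H_n$ match along $\alpha_n^+$ and lie on opposite sides of the complete geodesic $A_n\supset\alpha_n^+$. This defines a continuous map $\Phi:\overline F\to\mathbb H$ that is an orientation-preserving local isometry, hence holomorphic, on $F$. For $n\ge1$ let $W_n$ be the open half-plane bounded by $A_n$ on the side of $H_n$, let $\overline{W_n}=W_n\cup A_n$, and let $I_n\subset\partial\mathbb H$ be the closed arc at infinity of $W_n$. A convex polygon lies on one side of the geodesic through any of its sides and meets that geodesic exactly in the side. Hence,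 for the placed polygons,
\begin{equation}\label{eq:position}
H_n\subset\overline{W_n}\quad(n\ge1),\qquad H_n\cap W_{n+1}=\emptyset\quad(n\ge0).
\end{equation}

\begin{lemma}\label{lem:nested}
For $n\ge1$ we have $\overline{W_{n+1}}\subset W_n$ and $I_{n+1}\subset\operatorname{int}I_n$. The map $\Phi$ is injective.
\end{lemma}

\begin{proof}
The geodesics $A_n$ and $A_{n+1}$ have a common perpendicular segment $s_n$ of positive length, so they are disjoint and have no common endpoint at infinity. By \eqref{eq:position}, $p_n^+\in A_{n+1}$ lies in $\overline{W_n}\setminus A_n=W_n$, and $p_n^-\in A_n$ lies outside $\overline{W_{n+1}}$. As $A_n$ is connected and misses $A_{n+1}$, it misses $\overline{W_{n+1}}$. So $\overline{W_{n+1}}$ is connected, misses $A_n$ and meets $W_n$, which gives $\overline{W_{n+1}}\subset W_n$ and $I_{n+1}\subset I_n$. An endpoint of $I_n$ lying in the subarc $I_{n+1}$ would be an endpoint of $I_{n+1}$, and there is no common endpoint.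

If $n>m+1$, then $H_n\subset\overline{W_n}\subset W_{m+1}$, so the placed polygons $H_m,H_n$ are disjoint by \eqref{eq:position}. The placed $H_m$ and $H_{m+1}$ lie on opposite sides of $A_{m+1}$, and each meets $A_{m+1}$ in $\alpha_{m+1}^+$, so they intersect only along the arc that they already share in $X$.
\end{proof}

We identify $\overline F$ with its image under $\Phi$. The nested arcs $I_n$ intersect in $I_\infty=\bigcap_nI_n$, which is a point or a non-degenerate arc.

\begin{lemma}\label{lem:limit}
\begin{enumerate}
\item[(a)] If $I_\infty=\{\xi\}$, then in the disc model the Euclidean diameter of $\overline{W_n}\cup I_n$ tends to $0$, and $\bigcap_n\overline{W_n}=\emptyset$.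
\item[(b)] If $I_\infty$ is non-degenerate, let $A_\infty$ be the geodesic joining its endpoints and $W_\infty$ the open half-plane over $I_\infty$. Then $A_\infty\cup W_\infty\subset W_n$ for all $n$, and $\overline F$ is disjoint from $A_\infty\cup W_\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $I_n$ has angular length $2\beta_n<\pi$, then $A_n$ lies on a circle of radius $\tan\beta_n$ orthogonal to the unit circle, and $\overline{W_n}\cup I_n$ lies in the disc that it bounds. Here $\beta_n\to0$, and every $I_n$ contains $\xi$, so the sets $\overline{W_n}\cup I_n$ have only $\xi$ in common. (b) The closed half-plane over an arc is the union of the geodesics with both endpoints in the arc, so $I_\infty\subset I_{n+1}$ gives $A_\infty\cup W_\infty\subset\overline{W_{n+1}}\subset W_n$. The last claim follows from $H_n\cap W_{n+1}=\emptyset$.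
\end{proof}

The following reduction, proved in Section~\ref{sec:reduction}, turns parabolicity into a question of plane hyperbolic geometry.

\begin{proposition}\label{prop:point}
A symmetric tight flute surface $X$ is parabolic if and only if $I_\infty$ is a point.
\end{proposition}

By Lemma~\ref{lem:limit}, this says that $X$ is not parabolic if and only if some point of $\mathbb H$ lies behind all the geodesics $A_n$, so that they can all be crossed by a path of finite length.

\subsection{Left, right, and a common coordinate}
To follow such a path we need to know where it crosses each $A_n$ relative to the hinge, and the hinge changes ends at every half-twist. We name the ends of the arcs $\alpha_n^+$ so that each hinge joins two ends of the same name. Let $\lambda_1=p_0^+$ and let $\rho_1$ be the other end of $\alpha_1^+$. Inductively, if $p_n^-=\lambda_n$ let $\lambda_{n+1}=p_n^+$, and if $p_n^-=\rho_n$ let $\rho_{n+1}=p_n^+$; the other end of $\alpha_{n+1}^+$ gets the other name. We call $\lambda_n$ the left and $\rho_n$ the right end. Then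
\begin{equation}\label{eq:types}
p_n^-=\lambda_n\iff n\in\mathcal R,\qquad p_n^-=\rho_n\iff n\in\mathcal L .
\end{equation}
Indeed, $t_n=0$ if and only if $p_n^-=p_{n-1}^+$. For $n=1$ this is \eqref{eq:types}, since $p_0^+=\lambda_1$. For $n\ge2$ the point $p_{n-1}^+$ has the same name as $p_{n-1}^-$, so $p_n^-$ has the same name as $p_{n-1}^-$ if and only if $t_n=0$, and this is the rule that defines the types. Thus for $n\in\mathcal R$ the hinge of $H_n$ is on the left and the ideal vertex on the right, and for $n\in\mathcal L$ the reverse.

Let $u$ be the arclength coordinate on $A_n$ that increases from $\lambda_n$ to $\rho_n$ and has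
\begin{equation}\label{eq:ends}
u(\lambda_n)=-\bigl(U_n+\tfrac12L_1\bigr),\qquad u(\rho_n)=V_n+\tfrac12L_1;
\end{equation}
the two conditions agree because their difference is $L_n$ by \eqref{eq:UV}. The $A_n$ are disjoint, so $u$ is a function on $\bigcup_nA_n$. Let $x_n\in A_n$ be the point with $u(x_n)=0$; thus $x_1$ is the midpoint of $\alpha_1^+$. See Figure~\ref{fig:chain}. The origins are chosen so that the end carrying the hinge of $H_n$ has the same coordinate on $A_n$ and on $A_{n+1}$. Put
\[
T_n=U_n\ \ (n\in\mathcal R),\qquad T_n=V_n\ \ (n\in\mathcal L),\qquad\text{so that}\qquad S=\sum_{n\ge1}q_n\cosh T_n ,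
\]
and let $\sigma_n$ be the signed distance to the geodesic through $s_n$, positive on the side of $H_n$.

\begin{lemma}\label{lem:coordinate}
On $A_n\cup A_{n+1}$ we have $\sigma_n=T_n+\frac12L_1+u$ if $n\in\mathcal R$, and $\sigma_n=T_n+\frac12L_1-u$ if $n\in\mathcal L$.
\end{lemma}

\begin{proof}
On each of $A_n$, $A_{n+1}$ the function $\sigma_n$ is arclength from the foot of $s_n$, positive toward the other end of $\alpha_n^+$ or $\alpha_{n+1}^+$. If $n\in\mathcal R$, the feet are $\lambda_n,\lambda_{n+1}$, so $\sigma_n=u-u(\lambda_n)$ on $A_n$ and $\sigma_n=u-u(\lambda_{n+1})$ on $A_{n+1}$; and $U_{n+1}=U_n=T_n$. If $n\in\mathcal L$, the feet are $\rho_n,\rho_{n+1}$, so $\sigma_n=u(\rho_n)-u$ on $A_n$ and $\sigma_n=u(\rho_{n+1})-u$ on $A_{n+1}$; and $V_{n+1}=V_n=T_n$. Now use \eqref{eq:ends}.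
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[yscale=1.15]
\draw (-1.5,0)--(1.5,0) (-2.5,1)--(1.5,1) (-2.5,2)--(2.5,2) (-3.5,3)--(2.5,3);
\draw[very thick] (1.5,0)--node[right]{$s_1$}(1.5,1);
\draw[very thick] (-2.5,1)--node[left]{$s_2$}(-2.5,2);
\draw[very thick] (2.5,2)--node[right]{$s_3$}(2.5,3);
\draw (-1.5,0)..controls(-1.5,0.45)and(-2.5,0.5)..(-4.5,0.5);
\draw (-2.5,1)..controls(-2.5,0.6)and(-3.2,0.5)..(-4.5,0.5);
\draw (1.5,1)..controls(1.5,1.45)and(2.5,1.5)..(4.5,1.5);
\draw (2.5,2)..controls(2.5,1.6)and(3.2,1.5)..(4.5,1.5);
\draw (-2.5,2)..controls(-2.5,2.45)and(-3.5,2.5)..(-5.5,2.5);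
\draw (-3.5,3)..controls(-3.5,2.6)and(-4.2,2.5)..(-5.5,2.5);
\foreach \p in {(-4.5,0.5),(4.5,1.5),(-5.5,2.5)} \draw[fill=white] \p circle (1.8pt);
\draw[dashed] (0,0)--(0,3);
\foreach \n/\y in {1/0,2/1,3/2,4/3} {\fill (0,\y) circle (1.5pt); \node[above right] at (0,\y) {\small $x_{\n}$}; \node[above] at (-0.9,\y) {\small $\alpha_{\n}^+$};}
\foreach \n/\y in {1/0.55,2/1.55,3/2.55} \node at (0.95,\y) {$H_{\n}$};
\node[below] at (-1.5,0) {$\lambda_1$}; \node[below] at (1.5,0) {$\rho_1$};
\node[above] at (-3.5,3) {$\lambda_4$}; \node[above] at (2.5,3) {$\rho_4$};
\end{tikzpicture}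
\caption{The pentagons $H_1,H_2,H_3$ of the front half for $t_1=t_2=t_3=\frac12$, so that $1,3\in\mathcal L$ and $2\in\mathcal R$, with lengths growing by equal steps. The thick segments are the hinges and the hollow circles are the ideal vertices (punctures). On each half-cuff $\alpha_n^+$ the horizontal position is the coordinate $u$, and the dashed line joins the points $x_n$ with $u=0$. The heights are schematic: the true gap between consecutive half-cuffs is smallest at the hinge and grows exponentially away from it.}
\label{fig:chain}
\end{figure}

\section{Three cases by hand}\label{sec:hand}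

We take Proposition~\ref{prop:point} for granted and look at the half-planes $W_n$.

\begin{example}[no twist]\label{ex:zero}
Let all $t_n=0$. Then $p_n^+=p_{n+1}^-$, and $s_n$, $s_{n+1}$ meet $A_{n+1}$ orthogonally at this point from opposite sides, so all hinges lie on one geodesic. Make it the imaginary axis of the upper half-plane, with $p_1^-=i$ and the hinges running downward. Then $A_n=\{|z|=r_n\}$, $W_n=\{|z|<r_n\}$ and $I_n=[-r_n,r_n]$ with $r_n=\exp(-\sum_{k<n}d_k)$. So $I_\infty$ is a point if and only if $\sum d_n=\infty$. Since $\sinh(d_n/2)=q_n$, this holds if and only if $\sum q_n=\infty$: both series diverge if $q_n\not\to0$, and $d_n/q_n\to2$ if $q_n\to0$. This is Theorem~\ref{thm:B} in this case, as $\mathcal L=\emptyset$ and $U_n=0$. For non-decreasing lengths, \eqref{eq:qlower} and \eqref{eq:qupper} turn the condition into $\sum e^{-\ell_n/2}=\infty$.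
\end{example}

\begin{example}[linear lengths, all half-twists]\label{ex:linear}
Let $\ell_n=n$ and all $t_n=\frac12$, as in Figure~\ref{fig:chain}. Then $\mathcal L$ is the set of odd and $\mathcal R$ the set of even numbers. The route that uses the hinges runs along the whole of each $\alpha_n^+$ and has length at least $\sum n/2=\infty$. Take instead the route through the points $x_n$. Here $\delta_k=\frac12$ and $\frac12L_1=\frac14$. For even $n$ there are $n/2$ odd $k<n$, so $T_n=U_n=n/4$; for odd $n$ there are $(n-1)/2$ even $k<n$, so $T_n=V_n=(n-1)/4$. By Lemma~\ref{lem:coordinate}, $\sigma_n(x_n)=\sigma_n(x_{n+1})=T_n+\frac14\le(n+1)/4$. In \eqref{eq:qupper} we have $\kappa=\frac12(1-e^{-1})>\frac14$, so $q_n\le4e^{-n/2}$, and \eqref{eq:across} with $y\le\sinh y$ gives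
\[
\operatorname{dist}(x_n,x_{n+1})\le2q_n\cosh\sigma_n(x_n)\le8e^{-n/2}e^{(n+1)/4}=8e^{1/4}e^{-n/4}.
\]
The $x_n$ converge to a point of $\mathbb H$ that lies in every $\overline{W_n}$, so $I_\infty$ is not a point and $X$ is not parabolic. The route never needs a hinge: both ends of $\alpha_n^+$ recede from it linearly, so it stays far from every puncture.
\end{example}

\begin{example}[paired lengths, all half-twists]\label{ex:paired}
Let $\{\ell_n\}$ be non-decreasing with $\ell_{2k-1}=\ell_{2k}$ for all $k$, growing at any rate, and let all $t_n=\frac12$. Again $\mathcal L$ is the set of odd numbers, but now $\delta_n=0$ on $\mathcal L$. So $U_n=0$ and $V_n=L_n-L_1$: the left ends stay at $u=-\frac12L_1$ and all growth happens on the right. Let $n$ be odd and let $x\in A_n$ have $|u(x)|\le D$. Then $\sigma_n(x)\ge L_n-\frac12L_1-D$ by Lemma~\ref{lem:coordinate}, and \eqref{eq:lower} and \eqref{eq:qlower} give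
\[
\sinh\operatorname{dist}(x,A_{n+1})\ge2e^{-L_n}\cdot\tfrac12e^{\sigma_n(x)}\ge e^{-L_1/2-D}.
\]
A path that keeps $u$ bounded pays a fixed toll at every odd $n$. The middle of $\alpha_n^+$ would be cheap, but it is out of reach: we show in Section~\ref{sec:criterion} that a path cannot change $u$ by more than its length. Accordingly \eqref{eq:simple} holds, since $e^{-U_n}=1$ on the infinite set $\mathcal L$, and $X$ is parabolic.
\end{example}

The last two examples contain the whole mechanism. An escaping path is tied to $u\approx0$; it pays about $e^{-U_n}$ when a puncture appears on the left and about $e^{-V_n}$ when one appears on the right; and each puncture on the left pushes the left end out by $\delta_n$. If $\delta_n\ge c>0$, the tolls on each side form at most a geometric series, whatever the pattern of twists.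

\section{Parabolicity and the limit arc}\label{sec:reduction}

We prove Proposition~\ref{prop:point}. Recall that a function $w:X\to[-\infty,\infty)$ is subharmonic if it is upper semicontinuous and, in local coordinates, its value at each point is at most its mean over all small circles about that point. This is a local property. We use three textbook facts.
\begin{itemize}
\item[(S1)] The maximum of two harmonic functions is subharmonic, and a harmonic function composed with a holomorphic or antiholomorphic map is harmonic.
\item[(S2)] A subharmonic function on a punctured disc that is bounded above becomes subharmonic on the disc when it is given its $\limsup$ at the center.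
\item[(S3)] A subharmonic function on $\mathbb C$ that is bounded above is constant.
\end{itemize}

\subsection{A point gives a parabolic surface}
Suppose $I_\infty=\{\xi\}$. We have to exclude all bounded-above subharmonic functions at once. For this we fill in the punctures, which makes the surface simply connected, so that the uniformization theorem leaves only two candidates.

Near a puncture, put the ideal vertex of $H_n$ at $\infty$ in the upper half-plane, with tip $\{0\le\operatorname{Re}z\le b/2,\ \operatorname{Im}z>a\}$. The double of the tip is the quotient of $\{\operatorname{Im}z>a\}$ by $z\mapsto z+b$, with $J(z)=-\bar z$. In the coordinate $\zeta=e^{2\pi iz/b}$ it is a punctured disc and $J(\zeta)=\bar\zeta$. So adding the points $\zeta=0$ gives a Riemann surface $\hat X\supset X$, and $J$ extends to an antiholomorphic involution of $\hat X$ whose fixed set is $\operatorname{Fix}(J)$ together with the punctures. After filling, $P_0$ is a closed disc and each $P_n$ with $n\ge1$ is a closed annulus. Hence $K_n$, the union of $P_0,\dots,P_{n-1}$ and their punctures, is a compact disc bounded by $\alpha_n$, and $\hat X$ is the increasing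 union of the interiors of the $K_n$. Every loop lies in one of these discs, so $\hat X$ is simply connected, and it is not compact. By the uniformization theorem it is conformal to $\mathbb C$ or to the unit disc $\mathbb D$. If $\hat X\cong\mathbb C$, then a subharmonic function on $X$ that is bounded above extends to $\hat X$ by (S2) and is constant by (S3), so $X$ is parabolic by (P).

It remains to exclude a conformal map $\psi:\hat X\to\mathbb D$. Suppose there is one, normalized so that $\psi$ sends a fixed point of $J$ to $0$. Then $z\mapsto\overline{\psi J\psi^{-1}(z)}$ is an automorphism of $\mathbb D$ fixing $0$, hence a rotation by the Schwarz lemma. So $\psi J\psi^{-1}$ is a reflection in a diameter, and after rotating $\psi$ it is $z\mapsto\bar z$. By \eqref{eq:split}, $\mathbb D\setminus(-1,1)$ is the disjoint union of the connected open sets $\psi(F)$ and $\psi(J(F))$, so these are the two half-discs. Replacing $\psi$ by $-\psi$ if necessary, $\psi(F)=\mathbb D^+=\mathbb D\cap\{\operatorname{Im}z>0\}$.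

Now we compare the two pictures of $F$. In $\mathbb D^+$ the non-isolated end occupies a whole semicircle, while in the development it occupies the point $\xi$; a non-constant holomorphic map cannot collapse an arc in this way. Use the disc model for the development and let $\varphi=\Phi\circ\psi^{-1}:\mathbb D^+\to\mathbb D$, a holomorphic injective map. For each $n$ the compact set $\psi(K_n)$ lies in a disc $\{|z|\le r_n\}$ with $r_n<1$. If $z\in\mathbb D^+$ and $|z|>r_n$, then $\psi^{-1}(z)\in F\setminus K_n\subset\bigcup_{m\ge n}H_m$, so $\varphi(z)\in\overline{W_n}$ by \eqref{eq:position} and Lemma~\ref{lem:nested}. By Lemma~\ref{lem:limit}(a), $\varphi(z)\to\xi$ as $|z|\to1$. Thus $f=\varphi-\xi$ extends continuously by the real value $0$ to the open upper semicircle. By the Schwarz reflection principle, $f(1/\bar z)=\overline{f(z)}$ extends $f$ holomorphically across this arc. It vanishes on the arc, so $f\equiv0$, which contradicts injectivity. Hence $\hat X\cong\mathbb C$ and $X$ is parabolic.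

\subsection{The sides of the front half}
For the converse we build a function on $\overline F$ and reflect it, so we need to know the components of $\operatorname{Fix}(J)$. We call them \emph{sides}. The set $\operatorname{Fix}(J)\subset\overline F$ consists of the hinges, the rays to the punctures, and the geodesic joining the punctures of $P_0$. Each of the points $\lambda_n,\rho_n$ is the endpoint of exactly one such piece in $H_{n-1}$ and one in $H_n$, both orthogonal to $A_n$ and on opposite sides of it, so the two pieces lie on one geodesic of $\mathbb H$. Follow a side that meets some cuff toward decreasing indices. In each $H_k$ it runs along $s_k$ or along a ray, and $H_0$ has no hinge, so it ends in a ray to a puncture. Toward increasing indices, it enters $H_k$ either at $p_k^-$, and runs along $s_k$ to $\alpha_{k+1}$, or at the antipode of $p_k^-$, and ends in a ray to the puncture. So each side is of one of two kinds: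
\begin{itemize}
\item[(a)] a complete geodesic $g$ of $\mathbb H$ joining two punctures, contained in $H_0\cup\dots\cup H_N$ for some $N$;
\item[(b)] a part of a complete geodesic $g$ of $\mathbb H$ that contains $s_n$ for all $n\ge N$, for some $N$.
\end{itemize}
In Figure~\ref{fig:chain}, the side through $s_2$ is of kind (a): it joins the punctures of $P_1$ and $P_3$.

Let $x$ be a point of a side on the geodesic $g$, and let $B\subset X$ be a small hyperbolic disc about $x$. The orientation-reversing isometry $J$ fixes $x$, so it acts on $B$ as the reflection in a diameter. By \eqref{eq:split} one open half of $B$ lies in $F$ and the other in $J(F)$. The map $\Phi$ on the first half extends to an isometry of $B$ onto a disc in $\mathbb H$ centered on $g$, and in this chart $J$ is the reflection $r_g$ of $\mathbb H$ in $g$.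

\subsection{An arc gives a non-parabolic surface}
Suppose $I_\infty$ is non-degenerate. Normalize the upper half-plane so that $I_\infty=[-\infty,0]$. Then $A_\infty$ is the imaginary axis, $W_\infty=\{\operatorname{Re}z<0\}$, and $\overline F\subset\{\operatorname{Re}z>0\}$ by Lemma~\ref{lem:limit}(b). We want a bounded function that detects the approach to $A_\infty$. The natural one is $\theta=\arg z$: it is harmonic on $\mathbb H$, it satisfies $0<\theta<\pi/2$ on $\overline F$, and it increases to $\pi/2$ toward $A_\infty$. Define
\[
w=\theta\ \text{ on }\overline F,\qquad w=\theta\circ J\ \text{ on }J(\overline F).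
\]
The two definitions agree on $\overline F\cap J(\overline F)=\operatorname{Fix}(J)$ and both sets are closed, so $w$ is continuous. It is bounded, it is non-constant because $F$ is open in $\mathbb H$, and by (S1) it is harmonic off $\operatorname{Fix}(J)$. The difficulty is the crease that reflection creates along the sides. In the chart above, $w=\theta$ on the half of $B$ in $F$ and $w=\theta\circ r_g$ on the other half. We claim that
\begin{equation}\label{eq:crease}
\theta\ge\theta\circ r_g\quad\text{on the half of $B$ that lies in $F$.}
\end{equation}
Applying $r_g$ gives the reverse inequality on the other half, so $w=\max(\theta,\theta\circ r_g)$ on $B$, which is subharmonic by (S1). The claim says that moving from a side into $F$ does not move away from $A_\infty$.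

If $g$ is the semicircle with center $c\in\mathbb R$ and radius $a$, then $r_g(z)=c+\tau(z-c)$ with $\tau=a^2/|z-c|^2$, so
\begin{equation}\label{eq:inversion}
\arg r_g(z)=\arg\Bigl(z+\frac{1-\tau}{\tau}\,c\Bigr).
\end{equation}

\emph{Sides of kind} (a). Let $g\subset H_0\cup\dots\cup H_N$. By \eqref{eq:position} and Lemma~\ref{lem:nested}, $g\cap W_{N+1}=\emptyset$. Points of $\mathbb H$ near $\operatorname{int}I_{N+1}$ lie in $W_{N+1}$, so the endpoints of $g$ are not in $\operatorname{int}I_{N+1}$, which contains $I_\infty=[-\infty,0]$. Hence both endpoints are in $(0,\infty)$, and $g$ is a semicircle with center $c>0$ that has $A_\infty$ outside it. We must also locate $F$. Since $\Phi$ is injective and $g\subset\operatorname{Fix}(J)$, the set $F$ misses $g$. The connected sets $F$ and $W_{N+1}$ both contain the interior of $H_{N+1}$, so $F\cup W_{N+1}$ is connected; it misses $g$ and contains $A_\infty$. Therefore $F$ lies outside the semicircle, where $\tau<1$. Adding the positive number $(1-\tau)c/\tau$ to a point of the upper half-plane decreases its argument, so \eqref{eq:inversion} gives \eqref{eq:crease}.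

\emph{Sides of kind} (b). In a model in which $g$ is the imaginary axis and the hinges run downward, we have as in Example~\ref{ex:zero} that $I_n=[-r_n,r_n]$ for $n\ge N$ with $r_n$ decreasing. So $I_\infty=[-r,r]$ with $r=\lim r_n$, and $r>0$ because $I_\infty$ is non-degenerate. Thus $A_\infty=\{|z|=r\}$ is orthogonal to $g$. In our normalization, $g$ is orthogonal to the imaginary axis, so it is a semicircle with center $c=0$, and \eqref{eq:inversion} gives $\theta\circ r_g=\theta$. There is no crease, and \eqref{eq:crease} holds with equality.

So $w$ is a bounded non-constant subharmonic function on $X$, and $X$ is not parabolic by (P). This proves Proposition~\ref{prop:point}. \qed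

\section{The criterion}\label{sec:criterion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{If $S<\infty$, then $X$ is not parabolic.} By Lemma~\ref{lem:coordinate}, the points $x_n$ with $u(x_n)=0$ satisfy $\sigma_n(x_n)=\sigma_n(x_{n+1})=T_n+\frac12L_1$. By \eqref{eq:across}, $y\le\sinh y$ and \eqref{eq:cosh},
\[
\operatorname{dist}(x_n,x_{n+1})\le2q_n\cosh\bigl(T_n+\tfrac12L_1\bigr)\le2e^{L_1/2}q_n\cosh T_n .
\]
The sum is at most $2e^{L_1/2}S<\infty$, so $x_n$ converges to some $x\in\mathbb H$. For $m\ge n$ we have $x_m\in A_m\subset\overline{W_n}$, hence $x\in\bigcap_n\overline{W_n}$. By Lemma~\ref{lem:limit}(a), $I_\infty$ is not a point, and $X$ is not parabolic by Proposition~\ref{prop:point}. When the lengths are not monotone, $x_n$ may fall outside the arc $\alpha_n^+$; this does no harm, since only the complete geodesics $A_n$ enter.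

\emph{If $X$ is not parabolic, then $S<\infty$.} The difficulty is that an escaping path could cross $A_n$ far from $x_n$, at a place that is much cheaper. We show that it cannot get there. By Proposition~\ref{prop:point}, $I_\infty$ is non-degenerate. Let $\gamma$ be the geodesic segment from $x_1$ to some point $y_\infty\in A_\infty$, and let $D$ be its length. By Lemma~\ref{lem:limit}(b), $y_\infty\in W_n$ for all $n$, while $x_1\in A_1$ is outside $W_1$, hence outside every $W_n$. So $\gamma$ meets $A_n$ in exactly one point $y_n$, with $y_1=x_1$, and by convexity $\gamma\cap\overline{W_n}$ is the subsegment from $y_n$ to $y_\infty$. These subsegments are strictly nested by Lemma~\ref{lem:nested}, so the $y_n$ occur in order along $\gamma$, and $\varepsilon_n=\operatorname{dist}(y_n,y_{n+1})$ satisfies $\varepsilon_n>0$ and $\sum\varepsilon_n\le D$.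

The function $\sigma_n$ is $1$-Lipschitz: on one side of the geodesic it is, up to sign, the distance to a set, and the segment between two points on opposite sides crosses the geodesic, so its length is at least the sum of the two distances. By Lemma~\ref{lem:coordinate}, for either type,
\[
|u(y_{n+1})-u(y_n)|=|\sigma_n(y_{n+1})-\sigma_n(y_n)|\le\varepsilon_n .
\]
Since $u(y_1)=0$, we get $|u(y_n)|\le D$ for all $n$. So $\sigma_n(y_n)=T_n+c_n$ with $|c_n|\le\frac12L_1+D$. Now $\varepsilon_n\ge\operatorname{dist}(y_n,A_{n+1})$, and \eqref{eq:lower} and \eqref{eq:cosh} give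
\[
\sinh\varepsilon_n\ \ge\ 2q_n\cosh(T_n+c_n)\ \ge\ 2e^{-L_1/2-D}q_n\cosh T_n .
\]
As $\sinh$ is convex with $\sinh0=0$ and $0<\varepsilon_n\le D$, we have $\sinh\varepsilon_n\le\varepsilon_n\sinh(D)/D$. Summing, $S\le\frac12e^{L_1/2+D}\sinh D<\infty$.

\emph{Non-decreasing lengths.} Monotonicity is used twice. It allows \eqref{eq:qupper} with $L_*=L_1$, so $e^{-L_n}\le q_n\le\kappa^{-1}e^{-L_n}$ with $\kappa=\frac12(1-e^{-\ell_1})$. It also gives $T_n\ge0$, so $\frac12e^{T_n}\le\cosh T_n\le e^{T_n}$. Hence
\[
\tfrac12e^{T_n-L_n}\le q_n\cosh T_n\le\kappa^{-1}e^{T_n-L_n},
\]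
and by \eqref{eq:UV} the exponent $T_n-L_n$ equals $-L_1-V_n$ for $n\in\mathcal R$ and $-L_1-U_n$ for $n\in\mathcal L$. So $S$ and the series in \eqref{eq:simple} are comparable term by term, with constants depending only on $\ell_1$.
\end{proof}

\section{Choosing the twists}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $c>0$ and $N$ with $\delta_n\ge c$ for $n\ge N$, and fix any types. The lengths need not be monotone before $N$, and this costs only constants. Let $C=\sum_{k<N}|\delta_k|$. Then $U_n,V_n\ge-C$ for all $n$, so $|T_n|\le T_n+2C$ and $\cosh T_n\le e^{2C}e^{T_n}$. For $n\ge N$ we have $L_{n+1}\ge L_n\ge L_N$, so $q_n\le\kappa^{-1}e^{-L_n}$ with $\kappa=\frac12(1-e^{-\ell_N})$ by \eqref{eq:qupper}. With \eqref{eq:UV}, for $n\ge N$,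
\[
q_n\cosh T_n\le\kappa^{-1}e^{2C-L_1}\cdot\begin{cases}e^{-V_n},&n\in\mathcal R,\\ e^{-U_n},&n\in\mathcal L.\end{cases}
\]
If $n$ is the $j$-th element of $\mathcal R\cap[N,\infty)$, then $V_n$ contains $j-1$ terms $\delta_k\ge c$ with $k\ge N$, and its terms with $k<N$ add up to at least $-C$; so $V_n\ge-C+(j-1)c$. Exchanging the types, $U_n\ge-C+(j-1)c$ if $n$ is the $j$-th element of $\mathcal L\cap[N,\infty)$. Therefore
\[
S\le\sum_{n<N}q_n\cosh T_n+2\kappa^{-1}e^{3C-L_1}\sum_{j\ge1}e^{-(j-1)c}<\infty,
\]
and $X$ is not parabolic by Theorem~\ref{thm:B}.
\end{proof}

The increasing sequence $\ell_n=n$ satisfies the hypothesis, and this disproves the conjecture.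

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) For every choice of twists, $\cosh T_n\ge1$ and \eqref{eq:qlower} give
\begin{equation}\label{eq:Slower}
S\ge\sum_n e^{-L_n}.
\end{equation}
So if $\sum e^{-L_n}=\infty$, every choice is parabolic by Theorem~\ref{thm:B}. If $\sum e^{-L_n}<\infty$, take all $t_n=0$. Then $\mathcal L=\emptyset$ and $V_n=L_n-L_1$, the series in \eqref{eq:simple} is $e^{L_1}\sum e^{-L_n}<\infty$, and $X$ is not parabolic.

(2) For non-decreasing lengths $\liminf(\ell_{n+1}-\ell_n)\ge0$. If it is positive, no choice is parabolic, by Theorem~\ref{thm:A}. If it is zero, then $\liminf|\ell_{n+1}-\ell_n|=0$, so it remains to prove the last statement of the theorem.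

Let the lengths be arbitrary with $\liminf|\delta_n|=0$. As in Example~\ref{ex:paired}, we put punctures on the left only at steps where the length hardly changes, so that the left end never recedes. Choose $n_1<n_2<\cdots$ with $|\delta_{n_j}|\le2^{-j}$, let $\mathcal L=\{n_1,n_2,\dots\}$ and $\mathcal R=\mathbb N\setminus\mathcal L$, and take the corresponding twists. Then $|U_n|\le1$, so $V_n=L_n-L_1-U_n\ge L_n-L_1-1$. By \eqref{eq:qlower} and $\cosh y\ge\frac12e^y$,
\[
S\ \ge\ \sum_{n\in\mathcal L}q_n\cosh V_n\ \ge\ \sum_{n\in\mathcal L}e^{-L_n}\cdot\tfrac12e^{L_n-L_1-1}=\sum_{n\in\mathcal L}\tfrac12e^{-L_1-1}=\infty,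
\]
because $\mathcal L$ is infinite. By Theorem~\ref{thm:B}, $X$ is parabolic.
\end{proof}

\begin{remark}
Without monotonicity the condition $\liminf|\ell_{n+1}-\ell_n|=0$ is not necessary for a parabolic choice. For the lengths $1,2,1,2,\dots$ we have $|\ell_{n+1}-\ell_n|=1$, while \eqref{eq:Slower}, which holds for arbitrary lengths, gives $S=\infty$ for every choice of twists in $\{0,\frac12\}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS}
Ahlfors and Sario, \emph{Riemann Surfaces}.

\bibitem{HPS}
Hrant Hakobyan, Michael Pandazis and Dragomir \v{S}ari\'c, \emph{Inducing recurrent flows by twisting on infinite surfaces with unbounded cuffs}, arXiv:2410.10057 (2024).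

\end{thebibliography}
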